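\title{The automorphism group of a right-angled Artin group has finitely many outer automorphisms}

\begin{abstract}
We prove that $\operatorname{Out}(\operatorname{Aut}(A_\Gamma))$ is finite for every right-angled Artin group $A_\Gamma$ defined by a finite simplicial graph $\Gamma$. The proof revolves around the finite group $D$ generated by the inversions of the vertices. An automorphism of $\operatorname{Aut}(A_\Gamma)$ that fixes $D$ pointwise acts on certain lattices of partial conjugations, and commutation relations between these lattices leave finitely many possible images for the conjugation by each vertex. Smith theory shows that $D$ has finitely many embeddings in $\operatorname{Aut}(A_\Gamma)$ up to conjugacy. When $A_\Gamma$ has trivial center, the argument applies to every subgroup of type VF that contains $D$ and the inner automorphisms, and we show that $D$ cannot be omitted.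
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a finite simplicial graph with vertex set $V$, and write $v\sim w$ when $v$ and $w$ are joined by an edge. The \emph{right-angled Artin group} of $\Gamma$ is
\[
A=A_\Gamma=\langle\, v\in V \mid [v,w]=1 \text{ whenever } v\sim w\,\rangle .
\]
With $n=|V|$, the graph without edges gives the free group $F_n$ and the complete graph gives $\mathbb Z^n$. This paper is about the group
\[
\operatorname{Out}(\operatorname{Aut}(A))=\operatorname{Aut}(\operatorname{Aut}(A))/\operatorname{Inn}(\operatorname{Aut}(A)).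
\]

This group measures how well the abstract group $G=\operatorname{Aut}(A)$ remembers $A$. For $a\in A$ let $\gamma_a(x)=axa^{-1}$, so that
\begin{equation}\label{eq:conj}
\varphi\gamma_a\varphi^{-1}=\gamma_{\varphi(a)}\qquad(\varphi\in G,\ a\in A).
\end{equation}
Suppose that $Z(A)=1$, so that $a\mapsto\gamma_a$ identifies $A$ with the normal subgroup $\operatorname{Inn}(A)$ of $G$. If $\psi\in\operatorname{Aut}(G)$ preserves $\operatorname{Inn}(A)$, then $\psi(\gamma_a)=\gamma_{\varphi(a)}$ for some $\varphi\in G$, so $\psi$ agrees on $\operatorname{Inn}(A)$ with conjugation by $\varphi$; by Lemma~\ref{lem:inn} below it then is conjugation by $\varphi$. The stabilizer of $\operatorname{Inn}(A)$ in $\operatorname{Aut}(G)$ is therefore $\operatorname{Inn}(G)$, and $|\operatorname{Out}(G)|$ is the number of subgroups to which $\operatorname{Inn}(A)$ can be moved.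

For one vertex, $G=\mathbb Z/2$ and $\operatorname{Out}(G)=1$. For one edge, $G=\operatorname{GL}_2(\mathbb Z)$, and $g\mapsto\det(g)\,g$ is an automorphism (it preserves determinants and is its own inverse) that is not inner, since it changes the trace of $\left(\begin{smallmatrix}1&1\\1&0\end{smallmatrix}\right)$ from $1$ to $-1$. At the two ends of the family the group is small: $\operatorname{Out}(\operatorname{Aut}(F_n))=1$ for $n\ge2$ by Dyer and Formanek, and $|\operatorname{Out}(\operatorname{GL}_n(\mathbb Z))|\le4$ for all $n$ by Hua and Reiner. In contrast, for every $N\in\mathbb N$ there is a right-angled Artin group with $|\operatorname{Out}(\operatorname{Aut}(A_\Gamma))|>N$, and it can be chosen with trivial or with nontrivial center. The question we answer comes from Fullarton's paper \cite{Fullarton}: \emph{is there a finite simplicial graph $\Gamma$ such that $\operatorname{Out}(\operatorname{Aut}(A_\Gamma))$ is infinite?}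

Since the orders are unbounded, one might guess that some graph makes the group infinite, and there is a natural mechanism to try: move $\operatorname{Inn}(A)$ by multiplying some $\gamma_v$ by an automorphism of infinite order that commutes with it. Inside suitable subgroups of $G$ this works. In $F_3=\langle c,d,u\rangle$ let $s$ fix $c$ and $d$ and send $u$ to $cuc^{-1}$, and let $J$ be generated by $\operatorname{Inn}(F_3)$ and $s$. By \eqref{eq:conj}, $s$ commutes with $\gamma_c$ and $\gamma_d$. We will see in Section~\ref{sec:necessary} that $J$ has an automorphism $\tau$ with $\tau(\gamma_d)=\gamma_ds$ that fixes $\gamma_c,\gamma_u,s$ and has infinite order in $\operatorname{Out}(J)$. But $\operatorname{Aut}(F_3)$ also contains the involution $\iota_d$ that inverts $d$ and fixes $c$ and $u$. It inverts $\gamma_d$ and commutes with $s$, so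
\[
\iota_d(\gamma_ds)\iota_d=\gamma_d^{-1}s\neq\gamma_d^{-1}s^{-1}=(\gamma_ds)^{-1}.
\]
An extension of $\tau$ that fixes $\iota_d$ would have to preserve the relation $\iota_d\gamma_d\iota_d=\gamma_d^{-1}$, so there is none. Inversions of this kind exist for every graph, and they are what makes the answer negative.

\begin{theorem}\label{thm:main}
For every finite simplicial graph $\Gamma$, the group $\operatorname{Out}(\operatorname{Aut}(A_\Gamma))$ is finite.
\end{theorem}

For $x\in V$ let $\iota_x\in\operatorname{Aut}(A)$ be the \emph{inversion} that sends $x$ to $x^{-1}$ and fixes the other vertices, and let $D=\langle\iota_x: x\in V\rangle\cong(\mathbb Z/2)^n$. For a group $H$ containing $D$ put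
\[
\operatorname{Aut}_D(H)=\{\psi\in\operatorname{Aut}(H):\psi|_D=\mathrm{id}\}.
\]
For $c\in V$ let $\operatorname{lk}(c)=\{v:v\sim c\}$ and $\operatorname{st}(c)=\operatorname{lk}(c)\cup\{c\}$, and let $k_c$ be the number of connected components of the full subgraph on $V\setminus\operatorname{st}(c)$; we call them the components of $V\setminus\operatorname{st}(c)$. A \emph{partial conjugation with multiplier $c$} sends $x\mapsto cxc^{-1}$ for $x$ in one such component and fixes the other vertices. A group is \emph{of type F} if it has a finite classifying space, that is, if it is the fundamental group of a finite CW complex with contractible universal cover, and \emph{of type VF} if some subgroup of finite index is of type F.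

\begin{theorem}\label{thm:sub}
Let $Z(A)=1$ and let $H$ be any subgroup with $\operatorname{Inn}(A)D\le H\le\operatorname{Aut}(A)$. Then $\operatorname{Aut}_D(H)$ is finite, with
\[
|\operatorname{Aut}_D(H)|\le\prod_{c\in V}2^{\,n-1}\bigl(3^{k_c}-1\bigr).
\]
If moreover $H$ is of type VF, for example if $H$ has finite index in $\operatorname{Aut}(A)$, then $\operatorname{Out}(H)$ is finite.
\end{theorem}

The hypothesis $D\le H$ is needed.

\begin{theorem}\label{thm:necessary}
Let $Z(A)=1$ and let $c\in V$ satisfy $k_c\ge2$; for example, let $A=F_3$. Let $J\le\operatorname{Aut}(A)$ be generated by $\operatorname{Inn}(A)$ and all partial conjugations with multiplier $c$. Then $\operatorname{Out}(J)$ is infinite, while $JD$ contains $J$ with finite index and $\operatorname{Out}(JD)$ is finite.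
\end{theorem}

An automorphism of $\operatorname{Aut}(A)$ need not fix $D$, so the proof has two halves, joined by an orbit--stabilizer argument (Lemma~\ref{lem:reduction}). Sections~\ref{sec:lattices}--\ref{sec:fixing} show that only finitely many automorphisms fix $D$ pointwise. Section~\ref{sec:smith} shows that $D$ can be moved to only finitely many places up to conjugacy. The group $D$ suits both halves: it is large enough that centralizers of its subgroups single out the vertices of $\Gamma$, and it is an elementary abelian $2$-group, so Smith theory applies to it.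

\section{Background and a reduction}\label{sec:background}

Throughout, $G=\operatorname{Aut}(A)$ except in Section~\ref{sec:smith}, maps are composed from right to left, and $C_H(\,\cdot\,)$ denotes a centralizer in $H$. If $V=\emptyset$ all groups are trivial, so we assume $V\ne\emptyset$.

\subsection{Right-angled Artin groups}
A word in the letters $v^{\pm1}$ ($v\in V$) is \emph{reduced} if no shorter word represents the same element of $A$. A \emph{shuffle} swaps two neighboring letters that commute. For $U\subseteq V$ put $A_U=\langle U\rangle$, and let $V_0$ be the set of vertices adjacent to all other vertices. We use the following standard facts.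
\begin{itemize}
\item[(R1)] Two reduced words for the same element differ by a sequence of shuffles.
\item[(R2)] $A_U$ is the right-angled Artin group of the full subgraph on $U$, and $A_U\cap A_{U'}=A_{U\cap U'}$. In particular, two distinct vertices generate $\mathbb Z^2$ if they are adjacent and a free group of rank $2$ if not.
\item[(R3)] The centralizer of a vertex $c$ is $\langle c\rangle\times A_{\operatorname{lk}(c)}=A_{\operatorname{st}(c)}$, and $Z(A)=A_{V_0}$.
\item[(R4)] $A$ is of type F.
\end{itemize}
Let $\Delta$ be the full subgraph on $V\setminus V_0$. Then $A=Z(A)\times A_\Delta$, and $Z(A_\Delta)=1$, because a vertex of $\Delta$ adjacent to all other vertices of $\Delta$ would lie in $V_0$. Since the relators are commutators, every map from $V$ to an abelian group extends uniquely to a homomorphism on $A$.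

We also use Nielsen's theorem that the kernel of $\operatorname{Aut}(F_2)\to\operatorname{GL}_2(\mathbb Z)$ is $\operatorname{Inn}(F_2)$, and the theorem of Hua and Reiner (1951) in the form that $\operatorname{Out}(\operatorname{GL}_k(\mathbb Z))$ is finite.

\begin{lemma}\label{lem:inn}
The centralizer $C_G(\operatorname{Inn}(A))$ consists of the $\varphi\in G$ with $\varphi(a)\in aZ(A)$ for all $a\in A$. If $\operatorname{Inn}(A)\le H\le G$ and $\psi\in\operatorname{Aut}(H)$ fixes $\operatorname{Inn}(A)$ pointwise, then $h^{-1}\psi(h)\in C_G(\operatorname{Inn}(A))$ for all $h\in H$. In particular $\psi=\mathrm{id}$ if $Z(A)=1$.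
\end{lemma}

\begin{proof}
By \eqref{eq:conj}, $\varphi$ commutes with $\gamma_a$ if and only if $\gamma_{\varphi(a)}=\gamma_a$, that is, $\varphi(a)\in aZ(A)$. For $h\in H$ and $a\in A$ we have $\psi(h)\gamma_a\psi(h)^{-1}=\psi(h\gamma_ah^{-1})=\psi(\gamma_{h(a)})=\gamma_{h(a)}=h\gamma_ah^{-1}$, so $h^{-1}\psi(h)$ commutes with $\gamma_a$. If $Z(A)=1$, the centralizer is trivial.
\end{proof}

\subsection{Groups of type F and VF}
Finite-index subgroups of type F groups, and extensions of type F groups by type F groups, are of type F; see for example \cite[Ch.~7]{Geoghegan}. A group of type F is torsion-free: a subgroup of prime order $p$ would have a finite-dimensional classifying space, namely a cover of the finite one, whereas $\mathbb Z/p$ has nonzero homology in infinitely many degrees. A finite CW complex is homotopy equivalent to a finite simplicial complex, so the finite classifying space may be taken simplicial. The one deep input is the theorem of Day and Wade \cite{DayWade} that $\operatorname{Out}(A_\Gamma)$ is of type VF.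

\begin{lemma}\label{lem:VF}
Every subgroup $H$ of finite index in $G=\operatorname{Aut}(A)$ is of type VF.
\end{lemma}

\begin{proof}
Let $O'\le\operatorname{Out}(A)$ be a finite-index subgroup of type F and $G'\le G$ its preimage. Then $G'$ has finite index in $G$ and is an extension of $O'$ by $\operatorname{Inn}(A)\cong A/Z(A)\cong A_\Delta$, which is of type F by (R4). So $G'$ is of type F. The group $H\cap G'$ has finite index in $G'$, so it is of type F, and it has finite index in $H$.
\end{proof}

\subsection{The reduction}

\begin{lemma}\label{lem:reduction}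
Let $H$ be a group containing $D$. If $\operatorname{Aut}_D(H)$ is finite and there are finitely many $H$-conjugacy classes of injective homomorphisms $D\to H$, then $\operatorname{Out}(H)$ is finite.
\end{lemma}

\begin{proof}
For $\psi\in\operatorname{Aut}(H)$ and an injective $\rho\colon D\to H$ put $\psi\cdot[\rho]=[\psi\circ\rho]$. This is well defined, because $\psi$ carries the conjugate of $\rho$ by $h$ to the conjugate of $\psi\circ\rho$ by $\psi(h)$, and inner automorphisms act trivially. So $\operatorname{Out}(H)$ acts on a finite set. If $[\psi]$ fixes the class of the inclusion, then $\psi|_D$ is the restriction of an inner automorphism of $H$, and composing $\psi$ with its inverse gives a representative of $[\psi]$ in $\operatorname{Aut}_D(H)$. The stabilizer of the class of the inclusion is thus finite, and it has finite index.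
\end{proof}

\section{Inversions and lattices of partial conjugations}\label{sec:lattices}

An automorphism $\psi\in\operatorname{Aut}_D(H)$ preserves the centralizer in $H$ of every subgroup of $D$. We want a subgroup whose centralizer contains $\gamma_c$ and little else. By \eqref{eq:conj}, $\gamma_c$ commutes with $\iota_x$ for $x\ne c$, and $\iota_c$ inverts it. So we consider
\[
D_c=\langle\iota_x:x\ne c\rangle .
\]
The link between inversions and vertices is the following.

\begin{lemma}\label{lem:fix}
The subgroup of $A$ fixed by $\iota_x$ is $A_{V\setminus\{x\}}$.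
\end{lemma}

\begin{proof}
Elements of $A_{V\setminus\{x\}}$ are fixed. Read the exponents of the letters $x^{\pm1}$ of a reduced word from left to right. A reduced word contains no neighboring pair $xx^{-1}$ or $x^{-1}x$, so shuffles do not change this sequence, and by (R1) it depends only on the element. The automorphism $\iota_x$ permutes the letters, so it sends reduced words to reduced words, and it negates the sequence. For a fixed element the sequence is therefore empty.
\end{proof}

For $c\in V$ let $L_c\cong\mathbb Z^{k_c}$ be the group of functions $q\colon V\to\mathbb Z$ that vanish on $\operatorname{st}(c)$ and are constant on each component of $V\setminus\operatorname{st}(c)$. For $q\in L_c$ put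
\[
\chi^c_q(x)=c^{q(x)}xc^{-q(x)}\qquad(x\in V).
\]
This respects each relation $[v,w]=1$: if $v,w\notin\operatorname{st}(c)$, they lie in one component and are conjugated by the same power of $c$; if $v,w\in\operatorname{st}(c)$, both are fixed; and if $v\notin\operatorname{st}(c)$ and $w\in\operatorname{st}(c)$, then $w\in\operatorname{lk}(c)$ is fixed and commutes with both $c$ and $v$. Since $\chi^c_q(c)=c$, we have $\chi^c_q\chi^c_{q'}=\chi^c_{q+q'}$, so $\chi^c_q$ is an automorphism. If $q(x)\neq0$, then $\langle c,x\rangle$ is free and $\chi^c_q(x)\neq x$. Hence $q\mapsto\chi^c_q$ is an isomorphism from $L_c$ onto a subgroup $Q_c\le G$, and the indicator functions of the components correspond to the partial conjugations with multiplier $c$. Evaluating on vertices gives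
\begin{equation}\label{eq:signs}
\iota_c\chi^c_q\iota_c=\chi^c_{-q},\qquad \iota_x\chi^c_q\iota_x=\chi^c_q\quad(x\ne c).
\end{equation}
Finally, let $\mathbf 1_c\in L_c$ equal $1$ off $\operatorname{st}(c)$. Then $\gamma_c=\chi^c_{\mathbf 1_c}$, and $\mathbf 1_c=0$ exactly when $c\in V_0$.

\begin{lemma}\label{lem:centralizer}
$C_G(D_c)=Q_cD$.
\end{lemma}

\begin{proof}
The inclusion $\supseteq$ follows from \eqref{eq:signs} and the commutativity of $D$. Let $g\in C_G(D_c)$. For $x\ne c$, $g$ commutes with $\iota_x$ and so preserves its fixed subgroup $A_{V\setminus\{x\}}$. Intersecting over all $x\ne c$, and over all $x\notin\{c,v\}$, we get from (R2) that $g$ preserves $\langle c\rangle$ and $\langle c,v\rangle$ for each $v\neq c$. So $g(c)=c^\delta$ with $\delta=\pm1$. It remains to use the inversion $\iota_v$ inside $\langle c,v\rangle$.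

Let $v\sim c$. Then $g$ restricts to an automorphism of $\langle c,v\rangle\cong\mathbb Z^2$, so $g(v)=v^{\epsilon_v}c^b$ with $\epsilon_v=\pm1$. The equation $g\iota_v(v)=\iota_vg(v)$ reads $v^{-\epsilon_v}c^{-b}=v^{-\epsilon_v}c^{b}$, so $b=0$.

Let $v\notin\operatorname{st}(c)$. Then $g$ restricts to an automorphism of the free group $\langle c,v\rangle$, and on its abelianization $c\mapsto\delta c$ and $v\mapsto\epsilon_vv+bc$ with $\epsilon_v=\pm1$, $b\in\mathbb Z$. The automorphism $\theta$ with $\theta(c)=c^\delta$, $\theta(v)=v^{\epsilon_v}c^b$ has the same effect on the abelianization, so by Nielsen's theorem $g=\gamma_y\theta$ on $\langle c,v\rangle$ for some $y\in\langle c,v\rangle$. As $yc^\delta y^{-1}=g(c)=c^\delta$, (R3) applied to the free group gives $y=c^i$. Thus $g(v)=c^iv^{\epsilon_v}c^j$ with $j=b-i$. Now $g\iota_v(v)=\iota_vg(v)$ reads $c^{-j}v^{-\epsilon_v}c^{-i}=c^iv^{-\epsilon_v}c^j$, so $j=-i$. We put $q(v)=i$, and $q=0$ on $\operatorname{st}(c)$.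

We claim that $q\in L_c$. Let $v\sim w$ with $v,w\notin\operatorname{st}(c)$, and put $m=q(w)-q(v)$. Since $g(v)$ and $g(w)$ commute, $v$ commutes with $c^mwc^{-m}$. The group $A_{\{c,v,w\}}$ is the free product $\langle c\rangle*\langle v,w\rangle$, and by (R3) the centralizer of $v$ in it is $\langle v,w\rangle$. For $m\neq0$ the element $c^mwc^{-m}$ has three syllables in the free product and is not in $\langle v,w\rangle$. So $m=0$, and $q$ is constant on components.

Let $f\in D$ satisfy $f(c)=c^\delta$ and $f(v)=v^{\epsilon_v}$ for $v\neq c$. Then $gf(c)=c$ and $gf(v)=g(v)^{\epsilon_v}=c^{q(v)}vc^{-q(v)}$, so $gf=\chi^c_q$ and $g\in Q_cD$.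
\end{proof}

The lattices $Q_c$ for different $c$ interact through commutation.

\begin{lemma}\label{lem:commute}
Let $c$ and $d$ be distinct nonadjacent vertices, $q\in L_c$ and $r\in L_d$.
\begin{itemize}
\item[(a)] If $\chi^c_q$ and $\chi^d_r$ commute, then $q(d)\,r(c)=0$.
\item[(b)] If $q(d)=0$, then $\chi^c_q$ commutes with $\gamma_d$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $i=q(d)$ and $j=r(c)$. Then $\chi^d_r\chi^c_q(c)=d^jcd^{-j}$, while
\[
\chi^c_q\chi^d_r(c)=(c^idc^{-i})^j\,c\,(c^idc^{-i})^{-j}=c^id^j\,c\,d^{-j}c^{-i}.
\]
If these agree, then $d^{-j}c^id^j$ commutes with $c$ in the free group $\langle c,d\rangle$, so it lies in $\langle c\rangle$. This forces $i=0$ or $j=0$.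

(b) Here $\chi^c_q(d)=d$, and \eqref{eq:conj} applies.
\end{proof}

The converse of (a) fails: in $F_3=\langle c,d,u\rangle$ the partial conjugations $u\mapsto cuc^{-1}$ and $u\mapsto dud^{-1}$ have $q(d)=r(c)=0$, and their two composites send $u$ to its conjugates by $dc$ and by $cd$. So we have a necessary condition for commuting that holds for all pairs, and a sufficient condition only when one of the two automorphisms is inner. This asymmetry shapes the next section.

\section{The possible images of conjugation by a vertex}\label{sec:images}

In this section $\operatorname{Inn}(A)D\le H\le G$ and $\psi\in\operatorname{Aut}_D(H)$. For $c\in V$ let $L^H_c=\{q\in L_c:\chi^c_q\in H\}$. This is a subgroup of $L_c$, and it contains $\mathbf 1_c$ because $\operatorname{Inn}(A)\le H$. We would like $\psi$ to act on the lattice $L^H_c$, but $\psi$ preserves only the centralizer of $D_c$ and might multiply $\chi^c_q$ by an element of $D$. Squaring removes this ambiguity.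

\begin{lemma}\label{lem:squares}
For each $c\in V$ there is an automorphism $\psi_c$ of $L^H_c$ such that $\psi(\chi^c_{2q})=\chi^c_{2\psi_c(q)}$ for all $q\in L^H_c$. Moreover $\psi(\chi^c_q)\in\chi^c_{\psi_c(q)}D_c$ for $q\neq0$.
\end{lemma}

\begin{proof}
Since $D\le H$, an element $\chi^c_qf$ with $f\in D$ lies in $H$ if and only if $q\in L^H_c$. By Lemma~\ref{lem:centralizer},
\[
C_H(D_c)=\{\chi^c_qf:q\in L^H_c,\ f\in D\},
\]
and $\psi$ restricts to an automorphism of this group because it fixes $D_c$ pointwise. As $f^2=1$, we have $(\chi^c_qf)^2=\chi^c_q\cdot f\chi^c_qf^{-1}$, which by \eqref{eq:signs} is $\chi^c_{2q}$ if $f\in D_c$ and $1$ if $f\in\iota_cD_c$. So the set of squares in $C_H(D_c)$ is the subgroup $\{\chi^c_{2q}:q\in L^H_c\}$. It is preserved by $\psi$ and $\psi^{-1}$, and $q\mapsto\chi^c_{2q}$ identifies it with $L^H_c$; this defines $\psi_c$. For $q\neq0$ write $\psi(\chi^c_q)=\chi^c_{q'}f$. Its square $\chi^c_{2\psi_c(q)}$ is nontrivial, so $f\in D_c$ and $2q'=2\psi_c(q)$.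
\end{proof}

If $k_c=1$, as for each vertex of $F_2$, then $L^H_c=\mathbb Z\mathbf 1_c$ and the lemma already gives $\psi(\gamma_c)\in\gamma_c^{\pm1}D_c$. For $k_c\ge2$ the lemma alone can allow infinitely many values of $\psi_c(\mathbf 1_c)$, and one has to compare the lattices at different vertices.

\begin{example}\label{ex:F3}
Let $A=F_3=\langle c,d,u\rangle$ and $H=G$. Identify $L_c$ with $\mathbb Z^2$ by $q\mapsto(q(d),q(u))$. Then $\mathbf 1_c=(1,1)$ and $\psi_c\in\operatorname{GL}_2(\mathbb Z)$, so $p=\psi_c(1,1)$ could a priori be any primitive vector. To bound the coordinate $p(d)$, note that by Lemma~\ref{lem:commute} the line $q(d)=0$ in $L_c$ consists of those $q$ for which $\chi^c_{2q}$ commutes with $\gamma_d^2$. The automorphism $\psi$ need not fix $\gamma_d^2$, so we pull it back: let $r=\psi_d^{-1}(\mathbf 1_d)$, so that $\psi(\chi^d_{2r})=\gamma_d^2$.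

Suppose $r(c)\ne0$, and let $q=\psi_c^{-1}(0,1)$. The images $\chi^c_{(0,2)}$ and $\gamma^2_d$ of $\chi^c_{2q}$ and $\chi^d_{2r}$ commute, so $\chi^c_{2q}$ and $\chi^d_{2r}$ commute and $q(d)r(c)=0$. Thus $q=(0,\pm1)$, since $q$ is primitive, and
\[
\psi_c=\begin{pmatrix}\alpha&0\\ \beta&\pm1\end{pmatrix},\qquad \alpha=\pm1 .
\]
The entry $\beta$ is not controlled by $d$, but $p(d)=\alpha=\pm1$. Suppose instead $r(c)=0$. Then $\chi^d_{2r}$ commutes with $\gamma_c^2$, so $\gamma_d^2$ commutes with $\psi(\gamma_c^2)=\chi^c_{2p}$, and $p(d)=0$. Running the argument with $u$ in place of $d$ bounds $p(u)$. So $p$ is one of the eight nonzero vectors in $\{-1,0,1\}^2$.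
\end{example}

In general the line becomes a hyperplane in $L^H_c$, and the matrix computation becomes a comparison of two surjections onto $\mathbb Z$.

\begin{proposition}\label{prop:key}
Let $\operatorname{Inn}(A)D\le H\le G$, $\psi\in\operatorname{Aut}_D(H)$ and $c\in V\setminus V_0$. Then $\psi(\gamma_c)=\chi^c_pf$ with $f\in D_c$, where $p\in L_c$ is nonzero and takes values in $\{-1,0,1\}$. In particular $\psi(\gamma_c)$ lies in a set of at most $2^{n-1}(3^{k_c}-1)$ elements that does not depend on $\psi$.
\end{proposition}

\begin{proof}
As $\mathbf 1_c\neq0$, Lemma~\ref{lem:squares} gives $\psi(\gamma_c)\in\chi^c_pD_c$ and $\psi(\gamma_c^2)=\chi^c_{2p}$ with $p=\psi_c(\mathbf 1_c)\ne0$. Fix $d\in V\setminus\operatorname{st}(c)$; we show that $p(d)\in\{-1,0,1\}$. Let $r=\psi_d^{-1}(\mathbf 1_d)\in L^H_d$, so that $\psi(\chi^d_{2r})=\gamma_d^2=\chi^d_{2\cdot\mathbf 1_d}$. In each case below we obtain a commuting pair on one side of $\psi$ from Lemma~\ref{lem:commute}(b) and apply Lemma~\ref{lem:commute}(a) on the other side.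

\emph{Case $r(c)=0$.} By part (b), with the roles of $c$ and $d$ exchanged, $\chi^d_{2r}$ commutes with $\gamma_c^2$. Applying $\psi$, we see that $\chi^d_{2\cdot\mathbf 1_d}$ commutes with $\chi^c_{2p}$. Part (a) gives $4\,p(d)\,\mathbf 1_d(c)=0$, and $\mathbf 1_d(c)=1$, so $p(d)=0$.

\emph{Case $r(c)\ne0$.} Let $e\colon L^H_c\to\mathbb Z$ be evaluation at $d$. It is onto because $e(\mathbf 1_c)=1$, and so $e\circ\psi_c$ is onto as well. Let $q\in\ker(e\circ\psi_c)$. By part (b), $\chi^c_{2\psi_c(q)}$ commutes with $\gamma_d^2$. Applying $\psi^{-1}$, we see that $\chi^c_{2q}$ commutes with $\chi^d_{2r}$, so $4\,q(d)\,r(c)=0$ by part (a) and $q\in\ker e$. Hence $e=\lambda\circ e\circ\psi_c$ for a homomorphism $\lambda\colon\mathbb Z\to\mathbb Z$, which is onto because $e$ is. So $\lambda=\pm1$, $e\circ\psi_c=\pm e$, and $p(d)=e(\psi_c(\mathbf 1_c))=\pm1$.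

There are $3^{k_c}-1$ nonzero elements of $L_c$ with values in $\{-1,0,1\}$, and $|D_c|=2^{n-1}$.
\end{proof}

\section{Automorphisms that fix the inversions}\label{sec:fixing}

\begin{proposition}\label{prop:centerless}
If $Z(A)=1$ and $\operatorname{Inn}(A)D\le H\le G$, then $|\operatorname{Aut}_D(H)|\le\prod_{c\in V}2^{n-1}(3^{k_c}-1)$.
\end{proposition}

\begin{proof}
If $\psi_1,\psi_2\in\operatorname{Aut}_D(H)$ agree on all $\gamma_c$, then $\psi_2^{-1}\psi_1$ fixes $\operatorname{Inn}(A)=\langle\gamma_c:c\in V\rangle$ pointwise, so $\psi_1=\psi_2$ by Lemma~\ref{lem:inn}. Since $V_0=\emptyset$, Proposition~\ref{prop:key} bounds the number of values of each $\psi(\gamma_c)$.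
\end{proof}

\begin{remark}
The bound is generous. An element of $G$ commuting with $D$ preserves every $A_{V\setminus\{x\}}$, hence every $\langle x\rangle$, so $C_G(D)=D$. For $A=F_3$ all automorphisms of $G$ are inner by Dyer and Formanek, so $\operatorname{Aut}_D(G)$ consists of conjugations by elements of $D$ and has at most $8$ elements, while the bound is $(4\cdot8)^3=2^{15}$.
\end{remark}

When $Z=Z(A)$ is nontrivial, the values on $\operatorname{Inn}(A)$ no longer determine $\psi$ at once: Lemma~\ref{lem:inn} leaves an error in the group $M=C_G(\operatorname{Inn}(A))$, which is infinite when $A$ is not abelian. We decompose $G$, recognize the pieces using only $\operatorname{Inn}(A)$ and $D$, and treat them one at a time.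

\begin{proposition}\label{prop:center}
If $Z(A)\ne1$ and $A$ is not abelian, then $\operatorname{Aut}_D(G)$ is finite.
\end{proposition}

\begin{proof}
Write $A=Z\times A_\Delta$ with $Z=A_{V_0}\cong\mathbb Z^k$, $k\ge1$, and $\Delta\neq\emptyset$.

\emph{Structure of $G$.} Regard $E=\operatorname{Aut}(Z)\cong\operatorname{GL}_k(\mathbb Z)$ and $\operatorname{Aut}(A_\Delta)$ as commuting subgroups of $G$, each acting trivially on the other factor. For $h\in\operatorname{Hom}(A_\Delta,Z)$ put $t_h(za)=z\,a\,h(a)$ for $z\in Z$, $a\in A_\Delta$; this is a homomorphism since $Z$ is central. Write $\operatorname{Hom}(A_\Delta,Z)$ additively. Evaluating on $za$ gives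
\begin{equation}\label{eq:th}
t_ht_{h'}=t_{h+h'},\qquad gt_hg^{-1}=t_{g\circ h}\ \ (g\in E),\qquad bt_hb^{-1}=t_{h\circ b^{-1}}\ \ (b\in\operatorname{Aut}(A_\Delta)).
\end{equation}
Let $T$ be the abelian group of all $t_h$. Every $\varphi\in G$ preserves $Z$ and induces automorphisms of $Z$ and of $A/Z\cong A_\Delta$. If both are trivial, then $h(a)=a^{-1}\varphi(a)$ is a homomorphism $A_\Delta\to Z$ and $\varphi=t_h$. Hence $G=T\rtimes(E\times\operatorname{Aut}(A_\Delta))$. By Lemma~\ref{lem:inn}, $M$ is the kernel of the action on $A/Z$, so $M=T\rtimes E$. We will use twice that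
\begin{equation}\label{eq:faithful}
\text{if $g\in E$ commutes with $t_{2h}$ for all $h$, then $g=1$.}
\end{equation}
Indeed, the values of $h$ on the vertices of $\Delta\neq\emptyset$ are arbitrary, so \eqref{eq:th} gives $g(2z)=2z$ for all $z\in Z$.

Let $\varepsilon=\prod_{x\in V_0}\iota_x\in D$, which is $-1\in E$, and let $B=C_G(\varepsilon)$. Since $\varepsilon(za)=z^{-1}a$, the fixed subgroup of $\varepsilon$ is $A_\Delta$. An element of $B$ preserves $A_\Delta$ and $Z$, so it lies in $E\times\operatorname{Aut}(A_\Delta)$; conversely this group commutes with $\varepsilon$. Thus $B=E\times\operatorname{Aut}(A_\Delta)$ and $M\cap B=E$.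

\emph{Fixing $\operatorname{Inn}(A)$.} Let $\Psi_0$ be the subgroup of $\operatorname{Aut}_D(G)$ fixing $\operatorname{Inn}(A)$ pointwise. The map $\psi\mapsto(\psi(\gamma_c))_{c\in V\setminus V_0}$ on $\operatorname{Aut}_D(G)$ has finite image by Proposition~\ref{prop:key}. Its fibers are the left cosets of $\Psi_0$, because $\gamma_c=1$ for $c\in V_0$. So $\Psi_0$ has finite index.

Let $\psi\in\Psi_0$. It preserves the centralizers $M$ and $B$, hence $E=M\cap B$. To recognize $T$, take $x=t_hg\in M$ with $g\in E$. Since $\varepsilon$ is central in $E$,
\[
\varepsilon x\varepsilon x^{-1}=\varepsilon t_h\varepsilon\,t_{-h}=t_{-h}t_{-h}=t_{-2h}.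
\]
So $T^{(2)}=\{t_{2h}\}$ equals $\{\varepsilon x\varepsilon x^{-1}:x\in M\}$ and is preserved by $\psi$. Since $T$ is abelian, \eqref{eq:faithful} gives $C_M(T^{(2)})=T$, so $\psi(T)=T$.

\emph{Fixing $E$.} The restriction $\psi|_E$ fixes pointwise the group $D_0=\langle\iota_x:x\in V_0\rangle$ of diagonal matrices in $\operatorname{GL}_k(\mathbb Z)$. The group of automorphisms of $\operatorname{GL}_k(\mathbb Z)$ fixing $D_0$ pointwise maps to the finite group $\operatorname{Out}(\operatorname{GL}_k(\mathbb Z))$, and the kernel consists of conjugations by matrices commuting with $D_0$. Conjugation by $\iota_x$ negates the off-diagonal entries in row $x$, so such a matrix is diagonal and lies in the finite group $D_0$. Thus restriction $\Psi_0\to\operatorname{Aut}(E)$ has finite image, and its kernel $\Psi_1$ has finite index in $\Psi_0$.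

\emph{Fixing $T$.} Let $\psi\in\Psi_1$. Then $\psi|_T$ commutes with conjugation by elements of $E$ and of $D$. For a vertex $v$ of $\Delta$ let $T_v$ be the set of $t_h$ such that $h$ vanishes on the other vertices of $\Delta$. Then $T=\bigoplus_vT_v$, and $t_h\mapsto h(v)$ identifies $T_v$ with $Z$, compatibly with the action of $E$. By \eqref{eq:th}, conjugation by $\iota_v$ negates $h(v)$ and keeps the other values, so $T_v$ is the set of elements of $T$ inverted by $\iota_v$. Hence $\psi(T_v)=T_v$, and $\psi|_{T_v}$ is a central element of $\operatorname{GL}_k(\mathbb Z)$. Such an element is diagonal and commutes with permutation matrices, so it is $\pm1$. Thus restriction $\Psi_1\to\operatorname{Aut}(T)$ has finite image, and its kernel $\Psi_2$ has finite index in $\Psi_1$.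

\emph{The last factor.} Let $\psi\in\Psi_2$, $b\in\operatorname{Aut}(A_\Delta)$ and $g=b^{-1}\psi(b)$. Then $g\in M$ by Lemma~\ref{lem:inn} and $g\in B$ because $\psi(B)=B$, so $g\in E$. For $t\in T$ we have $btb^{-1}\in T$, so $btb^{-1}=\psi(btb^{-1})=\psi(b)t\psi(b)^{-1}$ and $g$ commutes with $t$. By \eqref{eq:faithful}, $g=1$. So $\psi$ is the identity on $T$, $E$ and $\operatorname{Aut}(A_\Delta)$, which generate $G$. Hence $\Psi_2=1$, and it has finite index in $\operatorname{Aut}_D(G)$.
\end{proof}

\section{Elementary abelian $2$-subgroups of groups of type VF}\label{sec:smith}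

In this section $G$ is an arbitrary group, homology has coefficients in $\mathbb F_2$, and $b(W)=\sum_i\dim H_i(W)$.

\begin{proposition}\label{prop:embeddings}
Let $G$ be a group of type VF and $D$ a finite elementary abelian $2$-group. Then there are finitely many $G$-conjugacy classes of injective homomorphisms $D\to G$.
\end{proposition}

The infinite dihedral group shows the idea. Let $G$ act on $\mathbb R$ by the maps $x\mapsto j\pm x$ with $j\in\mathbb Z$, and let $N\cong\mathbb Z$ be the translations. The group $G/N$ of order $2$ acts on the circle $W=N\backslash\mathbb R$ with two fixed points, the images of $0$ and $\frac12$. Their lifts are fixed by the reflections $x\mapsto 2j-x$ and $x\mapsto 2j+1-x$, which form the two $N$-conjugacy classes of involutions. In general, conjugacy classes of lifts of a subgroup $\bar P\le G/N$ will be counted by components of the fixed set $W^{\bar P}$, and Smith theory bounds their number by $b(W)$, here $2$. Some finiteness hypothesis is needed: in a free product of infinitely many copies of $\mathbb Z/2$ the generators have distinct images in the abelianization and are pairwise nonconjugate.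

Let $G$ be of type VF. The intersection $N$ of the conjugates of a finite-index subgroup of type F is normal of finite index $m$, is of type F, and is torsion-free. The first difficulty is that $G$ has no given action on a classifying space of $N$. We build one from a product of $m$ copies of the universal cover.

\begin{lemma}\label{lem:space}
There is a finite-dimensional contractible simplicial complex $X$ with a simplicial action of $G$ such that:
\begin{itemize}
\item[(i)] the vertices carry $G$-invariant integer labels, distinct on the vertices of each simplex; so an element of $G$ that maps a simplex to itself fixes it pointwise;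
\item[(ii)] $N$ acts freely;
\item[(iii)] every finite subgroup $P\le G$ fixes a vertex.
\end{itemize}
\end{lemma}

\begin{proof}
Let $Y$ be the universal cover of a finite simplicial classifying space of $N$. It is a finite-dimensional, locally finite, contractible simplicial complex with a free simplicial action of $N$. Let
\[
X=\{\xi\colon G\to Y\mid \xi(\nu g)=\nu\,\xi(g)\text{ for all }\nu\in N,\ g\in G\},\qquad (g'\xi)(g)=\xi(gg').
\]
This is a left action of $G$ on $X$. If $g_1,\dots,g_m$ represent the cosets $Ng$, then $\xi\mapsto(\xi(g_1),\dots,\xi(g_m))$ identifies $X$ with the contractible space $Y^m$. For $g'\in G$ write $g_ig'=\nu_ig_{\pi(i)}$ with $\nu_i\in N$. Then $(g'\xi)(g_i)=\nu_i\,\xi(g_{\pi(i)})$, so $g'$ permutes the coordinates and applies simplicial automorphisms to them.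

The products $\sigma_1\times\dots\times\sigma_m$ of closed simplices are convex polytopes whose faces are again such products; call them product cells, and call the tuple of barycenters of the $\sigma_i$ the barycenter of the product cell. Triangulate $Y^m$ barycentrically: the vertices are the barycenters, and each chain of product cells under inclusion spans a simplex inside its largest member. Since $Y$ is locally finite, so is this triangulation, and its topology is the product topology. The group $G$ permutes the product cells by affine isomorphisms that respect barycenters, so it acts simplicially. Label each vertex by the dimension of its product cell. The members of a chain have different dimensions, which gives (i).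

If $\nu\in N$ and $\nu\xi=\xi$, then $\xi(1)=\xi(\nu)=\nu\,\xi(1)$, so $\nu=1$. This is (ii). For (iii), the points fixed by $P$ are the $N$-equivariant maps $G/P\to Y$. The stabilizer in $N$ of $gP$ is $N\cap gPg^{-1}$, a finite subgroup of a torsion-free group, so $N$ acts freely on $G/P$; choosing arbitrary images for orbit representatives gives a fixed point $\xi$. The group $P$ maps the simplex containing $\xi$ in its interior to itself, so it fixes its vertices by (i).
\end{proof}

\subsection*{The quotient}
Let $W=N\backslash X$. The open stars of vertices cover $X$. If $\nu\in N$ and the open stars of $x$ and $\nu x$ meet, then $x$ and $\nu x$ are vertices of one simplex with equal labels, so $\nu x=x$ and $\nu=1$. Hence $X\to W$ is a covering map and $W$ is a classifying space of $N$. It is a finite-dimensional $\Delta$-complex: its cells are the images of the simplices of $X$, with vertices ordered by the labels, and its chain complex over $\mathbb F_2$ has the cells as a basis, the boundary of a cell being the sum of its codimension-one faces. The complex $W$ need not be finite, but it is homotopy equivalent to a finite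 complex, so $b(W)<\infty$. Finite dimension and finite $b$ are what Smith theory needs.

Since $N$ is normal, $G/N$ acts on $W$, permuting cells compatibly with faces. We record:
\begin{equation}\label{eq:lift}
\begin{array}{l}\text{if $gN$ maps a cell of $W$ to itself and $\sigma$ is a simplex of $X$ over this cell,}\\ \text{then exactly one element of $gN$ fixes $\sigma$ pointwise.}\end{array}
\end{equation}
Indeed, $g\sigma=\nu\sigma$ for some $\nu\in N$, so $\nu^{-1}g\in Ng=gN$ maps $\sigma$ to itself and fixes it pointwise by (i); two such elements differ by an element of $N$ with a fixed point. In particular, an element of $G/N$ that maps a cell of $W$ to itself fixes it pointwise.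

\begin{lemma}[Smith inequality]\label{lem:smith}
Let $W_1$ be a finite-dimensional $\Delta$-complex with $b(W_1)<\infty$. Let $t$ be a homeomorphism of $W_1$ with $t^2=1$ that permutes the cells compatibly with faces and fixes pointwise every cell that it maps to itself. Then the fixed set $W_1^t$ is a subcomplex and $b(W_1^t)\le b(W_1)$.
\end{lemma}

\begin{proof}
A fixed point lies in the interior of one cell, which $t$ maps to itself and so fixes together with its faces. Thus $W_1^t$ is the subcomplex formed by the cells that $t$ maps to themselves. Let $C=C_*(W_1)$ and consider the chain map $\eta=1+t$ on $C$. It kills fixed cells. The other cells come in pairs $\{\omega,t\omega\}$, and on the span of a pair both the kernel and the image of $\eta$ are spanned by $\omega+t\omega$. So $\ker\eta=C_*(W_1^t)\oplus\eta C$, a direct sum of subcomplexes, and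
\[
0\to C_*(W_1^t)\oplus\eta C\to C\xrightarrow{\ \eta\ }\eta C\to0
\]
is exact. Put $a_i=\dim H_i(\eta C)$. The piece $H_{i+1}(\eta C)\to H_i(W_1^t)\oplus H_i(\eta C)\to H_i(W_1)$ of the long exact sequence gives
\[
\dim H_i(W_1^t)+a_i\le\dim H_i(W_1)+a_{i+1}.
\]
Since $a_i=0$ for $i>\dim W_1$, downward induction shows that all terms are finite. Summing over $i\ge0$ gives $b(W_1^t)+a_0\le b(W_1)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:embeddings}]
A subgroup $P\cong D$ of $G$ is the image of $|\operatorname{Aut}(D)|<\infty$ injective homomorphisms, so it suffices to count conjugacy classes of such subgroups. Each meets the torsion-free group $N$ trivially and maps isomorphically onto one of the finitely many subgroups $\bar P\cong D$ of $G/N$. Fix $\bar P$, and call a subgroup of $G$ a \emph{lift} if it maps isomorphically onto $\bar P$. We show that the lifts form finitely many $N$-conjugacy classes.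

First, $W^{\bar P}$ is a subcomplex with $b(W^{\bar P})\le b(W)$. We prove this for every elementary abelian $2$-subgroup of $G/N$ by induction on the rank, starting from the trivial group. If $\bar P=\bar P'\times\langle t\rangle$, then $t$ commutes with $\bar P'$, so it preserves the subcomplex $W^{\bar P'}$, and $(W^{\bar P'})^t=W^{\bar P}$; Lemma~\ref{lem:smith} applies by \eqref{eq:lift}. So $W^{\bar P}$ has at most $\dim H_0(W^{\bar P})\le b(W)$ components, two vertices lying in the same component exactly when an edge path in $W^{\bar P}$ joins them.

Let $\tilde P\le G$ be the preimage of $\bar P$. For a vertex $x$ of $X$ over a vertex $w$ of $W^{\bar P}$ let $P_x$ be the stabilizer of $x$ in $\tilde P$. By \eqref{eq:lift}, each coset in $\bar P$ contains exactly one element of $P_x$, so $P_x$ is a lift. Also $P_{\nu x}=\nu P_x\nu^{-1}$ for $\nu\in N$, so the $N$-conjugacy class $[P_x]$ depends only on $w$.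

This class is constant on components. Take an edge of $W^{\bar P}$ and an edge $\sigma$ of $X$ over it, with endpoints $x$ and $y$. By \eqref{eq:lift}, each coset in $\bar P$ contains an element fixing $\sigma$ pointwise, and this is its unique element in $P_x$ and its unique element in $P_y$. So $P_x=P_y$.

Every lift $P$ occurs. By Lemma~\ref{lem:space}(iii), $P$ fixes a vertex $x$. The image of $x$ lies in $W^{\bar P}$ and $P\le P_x$, so $P=P_x$ since both have order $|\bar P|$. Hence there are at most $b(W)$ classes of lifts.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:sub}}\label{sec:proofs}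

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $A$ is abelian, then $G=\operatorname{Aut}(A)=\operatorname{GL}_n(\mathbb Z)$ and the theorem of Hua and Reiner applies. Otherwise $\operatorname{Aut}_D(G)$ is finite by Proposition~\ref{prop:centerless} or~\ref{prop:center}. The group $G$ is of type VF by Lemma~\ref{lem:VF}, so Proposition~\ref{prop:embeddings} applies to it, and Lemma~\ref{lem:reduction} shows that $\operatorname{Out}(G)$ is finite.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sub}]
The bound is Proposition~\ref{prop:centerless}. If $H$ is of type VF, which by Lemma~\ref{lem:VF} holds when $H$ has finite index in $G$, then Proposition~\ref{prop:embeddings} and Lemma~\ref{lem:reduction} show that $\operatorname{Out}(H)$ is finite.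
\end{proof}

\section{A subgroup without inversions}\label{sec:necessary}

We prove Theorem~\ref{thm:necessary}. The point is that $J$ is itself a right-angled Artin group. This produces an outer automorphism of infinite order and, at the same time, the type VF hypothesis for $JD$.

Let $U_1,\dots,U_k$, with $k=k_c\ge2$, be the components of $V\setminus\operatorname{st}(c)$, and let $s_i\in Q_c$ be the partial conjugation of $U_i$ by $c$. The $s_i$ form a basis of $Q_c$ and $\gamma_c=s_1\cdots s_k$. Since $\operatorname{Inn}(A)$ is normal in $G$, we have $J=\operatorname{Inn}(A)Q_c=\operatorname{Inn}(A)R$ with $R=\langle s_1,\dots,s_{k-1}\rangle\cong\mathbb Z^{k-1}$. Let $\Lambda$ be the graph with vertex set $(V\setminus\{c\})\cup\{s_1,\dots,s_k\}$ in which $V\setminus\{c\}$ spans its full subgraph of $\Gamma$, the $s_i$ are pairwise adjacent, and $s_i$ is adjacent to exactly those vertices of $V\setminus\{c\}$ that lie outside $U_i$.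

\begin{lemma}\label{lem:raag}
The map $x\mapsto\gamma_x$ $(x\in V\setminus\{c\})$, $s_i\mapsto s_i$ extends to an isomorphism $A_\Lambda\to J$.
\end{lemma}

\begin{proof}
First, $\operatorname{Inn}(A)\cap R=1$. Let $\gamma_a=\chi^c_q$ with $q|_{U_k}=0$, and let $\mu\colon A\to\mathbb Z$ send $c$ to $1$ and the other vertices to $0$. For $v\notin\operatorname{st}(c)$ we have $ava^{-1}=c^{q(v)}vc^{-q(v)}$, so $c^{-q(v)}a\in A_{\operatorname{st}(v)}$ by (R3). As $c\notin\operatorname{st}(v)$, $\mu$ vanishes on $A_{\operatorname{st}(v)}$ and $q(v)=\mu(a)$. So $q$ is constant off $\operatorname{st}(c)$, and $q=0$ because it vanishes on $U_k$.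

Identify $A$ with $\operatorname{Inn}(A)$, using $Z(A)=1$. Then $J=A\rtimes R$, where $s_ixs_i^{-1}=s_i(x)$ by \eqref{eq:conj}. So $J$ has generators $V\cup\{s_1,\dots,s_{k-1}\}$ and the following relations, in which $i,j<k$:
\begin{itemize}
\item[(1)] $[x,y]=1$ for $x\sim y$ in $V\setminus\{c\}$;
\item[(2)] $[s_i,s_j]=1$, and $[s_i,x]=1$ for $x\in V\setminus(U_i\cup\{c\})$;
\item[(3)] $[s_i,c]=1$;
\item[(4)] $[c,x]=1$ for $x\in\operatorname{lk}(c)$;
\item[(5)] $s_ixs_i^{-1}=cxc^{-1}$ for $x\in U_i$.
\end{itemize}
Add the generator $s_k=(s_1\cdots s_{k-1})^{-1}c$ and eliminate $c=s_1\cdots s_k$. Relations (1) and (2) are unchanged. Given (2), $s_i$ commutes with $s_1\cdots s_{k-1}$, so (3) is equivalent to $[s_i,s_k]=1$. Given (2), $x\in\operatorname{lk}(c)$ commutes with $s_1\cdots s_{k-1}$, so (4) is equivalent to $[s_k,x]=1$. Given (2) and (3), all $s_j$ commute, and $x\in U_i$ commutes with $s_j$ for $j\neq i,k$; so $cxc^{-1}=s_i(s_kxs_k^{-1})s_i^{-1}$, and (5) is equivalent to $[s_k,x]=1$. As $\operatorname{lk}(c)\cup U_1\cup\dots\cup U_{k-1}=V\setminus(U_k\cup\{c\})$, the new relations together with (1) and (2) are those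 of $A_\Lambda$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:necessary}]
Identify $J$ with $A_\Lambda$ and choose $v\in U_1$. A neighbor of $v$ in $\Gamma$ lies in $U_1$ or $\operatorname{lk}(c)$, so every neighbor of $v$ in $\Lambda$ lies in $U_1\cup\operatorname{lk}(c)\cup\{s_2,\dots,s_k\}$ and commutes with $s_2$, hence with $vs_2^{\pm1}$. Therefore $v\mapsto vs_2$, with the other vertices of $\Lambda$ fixed, defines an endomorphism $\tau$ of $J$, and $v\mapsto vs_2^{-1}$ defines its inverse. On the abelianization of $J$, which is free abelian on the vertices of $\Lambda$, the power $\tau^j$ sends $v$ to $v+js_2$, while inner automorphisms act trivially. So $\tau$ has infinite order in $\operatorname{Out}(J)$.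

The group $D$ normalizes $\operatorname{Inn}(A)$, and it normalizes $Q_c$ by \eqref{eq:signs}. So $JD$ is a group, and $J$ has index at most $|D|$ in it. Since $J$ is of type F by (R4), $JD$ is of type VF. It contains $\operatorname{Inn}(A)D$, so $\operatorname{Out}(JD)$ is finite by Theorem~\ref{thm:sub}.
\end{proof}

For $F_3=\langle c,d,u\rangle$ with $U_1=\{d\}$ and $U_2=\{u\}$, the graph $\Lambda$ is the path with consecutive vertices $d,s_2,s_1,u$. Here $s_2$ is the automorphism $s$ of the introduction, and $\tau$ sends $\gamma_d$ to $\gamma_ds$ and fixes $\gamma_u$, $s$ and $\gamma_c=s_1s_2$.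

\begin{thebibliography}{9}

\bibitem{DayWade}
M.~Day and R.~Wade, \emph{Relative automorphism groups of right-angled Artin groups}, J. Topology \textbf{12} (2019).

\bibitem{Fullarton}
Neil J.~Fullarton, \emph{On the number of outer automorphisms of the automorphism group of a right-angled Artin group}, arXiv:1306.6549 (2013).

\bibitem{Geoghegan}
Geoghegan, \emph{Topological Methods in Group Theory}.

\end{thebibliography}
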